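\title{Non-integrability of the invariant connection of the frame flow under quarter pinching}

\begin{abstract}
Over a closed oriented negatively curved manifold of dimension $n\ge 3$, the generator of the frame flow and its stable and unstable bundles span a distribution $\mathcal{H}$ on the oriented orthonormal frame bundle, complementary to the fibers over the unit tangent bundle. We prove that $\mathcal{H}$ is not integrable when $n\in\{4,8\}$ and the curvature is $\delta$-pinched with $\delta\ge\frac14$. These are the only dimensions in which non-integrability does not follow from the non-parallelizability of spheres. We view $\mathcal{H}$ as a connection and compare it with the Levi-Civita connection of the unit tangent spheres. The difference solves a linear second-order equation along geodesics, integrability would force it to satisfy an integral identity on every sphere, and an energy estimate shows that the two are incompatible. Neither ergodicity of the frame flow nor regularity of $\mathcal{H}$ is used. We also show that the pinching constant can be lowered slightly below $\frac14$,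 and that in dimension four integrability imposes a relation between signature and Euler characteristic that excludes Einstein metrics.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $(M,g)$ is a closed, connected, oriented Riemannian manifold of dimension $n\ge3$ with negative sectional curvature $K$, and $m=n-1$. Let $SM$ be the unit tangent bundle, $\phi_t$ the geodesic flow and $X$ its generator. Let $FM$ be the bundle of positively oriented orthonormal frames $(v,e_1,\dots,e_m)$ of the tangent spaces of $M$. The \emph{frame flow} $\Phi_t$ transports a frame parallelly for time $t$ along the geodesic with initial velocity $v$. The map $\pi:FM\to SM$ that remembers only $v$ is a principal $\mathrm{SO}(m)$-bundle, and $\pi\circ\Phi_t=\phi_t\circ\pi$.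

The frame flow is partially hyperbolic: there is a continuous $d\Phi_t$-invariant splitting
\begin{equation}\label{eq:splitting}
TFM=\mathbb{R}X^{FM}\oplus E_s\oplus E_u\oplus\mathbb{V},
\end{equation}
where $X^{FM}$ generates $\Phi_t$, $\mathbb{V}=\ker d\pi$, and there are constants $c,\lambda>0$ with $|d\Phi_t\zeta|\le ce^{-\lambda t}|\zeta|$ for $\zeta\in E_s$ and $|d\Phi_{-t}\zeta|\le ce^{-\lambda t}|\zeta|$ for $\zeta\in E_u$, for all $t\ge0$. The norm is that of any Riemannian metric on the compact manifold $FM$. The object of this paper is the distribution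
\[
\mathcal{H}=\mathbb{R}X^{FM}\oplus E_s\oplus E_u .
\]
We call $\mathcal{H}$ \emph{integrable} if through every point of $FM$ there passes a $C^1$ submanifold of dimension $\dim\mathcal{H}$ whose tangent space at each of its points is $\mathcal{H}$. This holds if $\mathcal{H}$ is tangent to a foliation, so non-integrability in this sense implies that $\mathcal{H}$ is tangent to no foliation. The metric is \emph{$\delta$-pinched} if $-C\le K\le -C\delta$ for some constant $C>0$. Ergodicity of the frame flow refers to the invariant probability measure that is locally the product of Liouville measure on $SM$ and Haar measure on $\mathrm{SO}(m)$. The following dichotomy is known.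

\begin{theorem}[known dichotomy]\label{thm:known}
Let $n\in\{4,8\}$. Suppose that the curvature is $\delta$-pinched for some $\delta>\frac14$, that $\mathcal{H}$ is of class $\mathcal{C}^{1/\sqrt\delta}$, and that the frame flow is ergodic. Then either $M$ is homothetic to a real hyperbolic manifold, or $\mathcal{H}$ is integrable.
\end{theorem}

The problem, taken from \cite{Beaufort}, is to remove the second alternative: \emph{under the hypotheses of Theorem~\ref{thm:known}, is it true that $\mathcal{H}$ is not tangent to a foliation of $FM$?} The expected answer is yes, and we prove it under weaker hypotheses.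

\begin{theorem}\label{thm:main}
Let $n\in\{4,8\}$ and let $(M^n,g)$ be closed, connected, oriented, negatively curved and $\delta$-pinched with $\delta\ge\frac14$. Then $\mathcal{H}$ is not integrable.
\end{theorem}

\begin{corollary}\label{cor:rigidity}
Let $n\in\{4,8\}$ and $\delta\in(\frac14,1]$, and let $M$ be $\delta$-pinched. Then $M$ is homothetic to a real hyperbolic manifold if and only if $\mathcal{H}$ is of class $\mathcal{C}^{1/\sqrt\delta}$ and the frame flow is ergodic.
\end{corollary}

\begin{theorem}\label{thm:more}
\begin{enumerate}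
\item[(i)] If $n\ge3$ and $n\ne4,8$, then $\mathcal{H}$ is not integrable, with no pinching assumption.
\item[(ii)] There is $\delta_0<\frac14$ such that Theorem~\ref{thm:main} holds for all $\delta>\delta_0$. Hence for every $n\ge3$, $\mathcal{H}$ is never integrable when the curvature is $\delta$-pinched with $\delta>\delta_0$.
\item[(iii)] If $n=4$ and $\mathcal{H}$ is integrable (no pinching assumed), then $3\sigma(M)=2k\,\chi(M)$ with $k$ an odd integer, so $3|\sigma(M)|\ge2\chi(M)>0$. In particular $\mathcal{H}$ is not integrable for any closed negatively curved Einstein $4$-manifold.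
\end{enumerate}
\end{theorem}

Here $\sigma$ is the signature and $\chi$ the Euler characteristic.

\subsection*{The idea}
The bundle $FM$ is the frame bundle of the vector bundle $\mathcal{N}\to SM$ with fiber $\mathcal{N}_v=v^\perp$, and $\mathcal{H}$ is a continuous metric connection on $\mathcal{N}$. Integrability means that this connection is flat. Over a unit sphere $S_xM$ the bundle $\mathcal{N}$ is the tangent bundle of the sphere, so a flat connection parallelizes $S^{n-1}$. This is impossible unless $n\in\{4,8\}$, and in these two dimensions the topology of a single sphere says nothing.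

Geometry still says something. Let $\alpha$ be the difference, along the spheres, between $\mathcal{H}$ and the Levi-Civita connection of the round metric. In constant curvature $\alpha=0$, so $\mathcal{H}$ restricts to a connection that is curved. One therefore guesses that under pinching $\alpha$ is too small to cancel the curvature of the sphere. The proof turns this guess into two facts. First, flow invariance of $\mathcal{H}$ gives the equation $\nabla_X^2\alpha=\alpha\mathcal{K}+\beta$ along geodesics, where $\mathcal{K}$ is the positive operator of the Jacobi equation and $\beta$ is a part of the curvature tensor that vanishes in constant curvature (Section~\ref{sec:connection}). Second, flatness forces the average over each sphere of an explicit quadratic form $q(\alpha)$ to equal the scalar curvature $m(m-1)$ of the round $S^m$ (Section~\ref{sec:spheres}). Pairing the equation with a linear expression in $\alpha$ and integrating against Liouville measure bounds $\int q(\alpha)$ from above. The plain pairing with $\alpha$ works in dimension four for $\delta>\sqrt2-1$ (Section~\ref{sec:multiplier}).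 To reach $\frac14$ one uses that $q$ is positive only on two components of $\alpha$, the totally skew part and the trace part, and that by the first Bianchi identity $\beta$ has no totally skew part. The resulting pointwise estimate is carried out in Section~\ref{sec:pointwise}. Section~\ref{sec:four} is independent of the estimates: it compares the parallelizations of all the spheres at once by means of characteristic classes.

\section{The distribution $\mathcal{H}$ as a connection}\label{sec:connection}

\subsection{The normal bundle}
Our conventions are $R(Y,Z)W=\nabla_Y\nabla_ZW-\nabla_Z\nabla_YW-\nabla_{[Y,Z]}W$ and $K(Y,Z)=\langle R(Y,Z)Z,Y\rangle$ for orthonormal $Y,Z$. Let $p:SM\to M$ be the projection. A vector $\xi\in T_vSM$ tangent to a curve $v(s)$ over a curve $x(s)$ in $M$ has a horizontal component $\xi_H=x'(0)\in T_xM$ and a vertical component $\xi_V=\frac{Dv}{ds}(0)\in v^\perp$, and $\xi\mapsto(\xi_H,\xi_V)$ identifies $T_vSM$ with $T_xM\oplus v^\perp$. In these terms $X=(v,0)$, and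
\[
d\phi_t\xi=(J(t),J'(t)),
\]
where $J$ is the Jacobi field along the geodesic of $v$ with $J(0)=\xi_H$, $J'(0)=\xi_V$.

Let $D$ be the pullback of the Levi-Civita connection to $p^*TM$; its curvature is $R(\xi_H,\eta_H)$. Let $\mathcal{N}\subset p^*TM$ be the subbundle of rank $m$ with $\mathcal{N}_v=v^\perp$, let $\mathrm{pr}$ be the orthogonal projection onto it, and let $\nabla=\mathrm{pr}\circ D$, a metric connection on $\mathcal{N}$. Then $FM$ is the oriented orthonormal frame bundle of $\mathcal{N}$. A field orthogonal to a geodesic is parallel in $M$ exactly when it is $\nabla$-parallel along the orbit of $\phi_t$, so the frame flow is $\nabla$-parallel transport along the orbits.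

The tautological section $v$ of $p^*TM$ satisfies $D_\xi v=\xi_V$. For a section $f$ of $\mathcal{N}$, differentiating $\langle f,v\rangle=0$ gives $D_\eta f=\nabla_\eta f-\langle\eta_V,f\rangle v$, hence $\mathrm{pr}\,D_\xi D_\eta f=\nabla_\xi\nabla_\eta f-\langle\eta_V,f\rangle\xi_V$. Antisymmetrizing in $\xi,\eta$ gives the curvature $\Omega$ of $\nabla$:
\begin{equation}\label{eq:Omega}
\Omega(\xi,\eta)f=\mathrm{pr}\,R(\xi_H,\eta_H)f+\langle\eta_V,f\rangle\xi_V-\langle\xi_V,f\rangle\eta_V .
\end{equation}
On a fiber $S_xM$, the bundle $\mathcal{N}$ is the tangent bundle of the unit sphere in $T_xM$, $D$ is the Euclidean derivative, and $\nabla$ is the Levi-Civita connection of the round sphere $S^m$.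

\subsection{The difference tensor}
\begin{lemma}\label{lem:principal}
The distribution $\mathcal{H}$ is invariant under the right action of $\mathrm{SO}(m)$.
\end{lemma}

\begin{proof}
We claim that $E_s=\{\zeta:|d\Phi_t\zeta|\to0\text{ as }t\to+\infty\}$. Let $|d\Phi_t\zeta|\to0$. The projections onto the summands of \eqref{eq:splitting} are continuous, hence bounded on the compact manifold $FM$, and they commute with $d\Phi_t$. So each component of $d\Phi_t\zeta$ tends to zero. The flow preserves $X^{FM}$, and since it commutes with the action of $\mathrm{SO}(m)$ it preserves each fundamental vertical field. These fields have norm bounded below unless they vanish identically, so $\zeta$ has no component along $X^{FM}$ or $\mathbb{V}$. Its unstable component satisfies $|\zeta_u|\le ce^{-\lambda t}|d\Phi_t\zeta_u|\to0$. This proves the claim, and reversing time gives the same description of $E_u$ with $t\to-\infty$. An element of $\mathrm{SO}(m)$ commutes with $\Phi_t$ and has bounded differential, so it preserves both sets and $X^{FM}$.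
\end{proof}

Since $TFM=\mathcal{H}\oplus\mathbb{V}$, the lemma says that $\mathcal{H}$ is a continuous principal connection. We compare it with the smooth connection $\nabla$. Let $u$ be a frame of $\mathcal{N}_v$, let $\xi\in T_vSM$, and let $(f_a(s))$ be a curve of frames through $u$ whose velocity at $s=0$ is the lift of $\xi$ to $\mathcal{H}_u$. Define $A(\xi)$ by $\nabla_sf_a|_{s=0}=-A(\xi)f_a(0)$. The matrix of $-A(\xi)$ in the frame $u$ is the connection form of $\nabla$ evaluated on the lift, so $A(\xi)$ is skew, linear in $\xi$, continuous and independent of the curve; by Lemma~\ref{lem:principal} it is independent of $u$. Thus $A$ is a continuous section of $T^*SM\otimes\mathfrak{so}(\mathcal{N})$, and a curve of frames over a curve with velocity $\xi$ is tangent to $\mathcal{H}$ at a given time if and only if $\nabla_sf_a=-A(\xi)f_a$ at that time. Since $X^{FM}\in\mathcal{H}$ and the frame flow is $\nabla$-parallel, $A(X)=0$.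

For $w\in\mathcal{N}_v$ put
\[
\alpha(w)=A\big((0,w)\big),\qquad B(w)=A\big((w,0)\big),\qquad \mathcal{K}w=R(v,w)v,\qquad \beta(w)=\mathrm{pr}\,R(v,w)|_{\mathcal{N}_v}.
\]
The tensors $\alpha,B,\beta$ are sections of $\mathcal{T}=\mathcal{N}^*\otimes\mathfrak{so}(\mathcal{N})$. The operator $\mathcal{K}$ is symmetric on $\mathcal{N}_v$, with $\langle\mathcal{K}w,w\rangle=-K(v,w)>0$ for unit $w$, and normal Jacobi fields satisfy $J''=\mathcal{K}J$. We write $\gamma\mathcal{K}$ for $\gamma\circ\mathcal{K}$ when $\gamma\in\mathcal{T}$. In an orthonormal basis $(e_i)$ of $\mathcal{N}_v$ we write $\gamma_{ijk}=\langle\gamma(e_i)e_j,e_k\rangle$, which is skew in $j,k$, and $\langle\gamma,\gamma'\rangle=\sum_{ijk}\gamma_{ijk}\gamma'_{ijk}$.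

\subsection{The equation along geodesics}
The tensor $A$ is only continuous. Along the orbits, however, invariance under the flow makes it smooth.

\begin{proposition}\label{prop:ode}
The tensors $\alpha$ and $B$ are smooth along each orbit of $\phi_t$ and satisfy $\nabla_X\alpha=-B$, $\nabla_XB=-\alpha\mathcal{K}-\beta$. Consequently
\begin{equation}\label{eq:ode}
\nabla_X^2\alpha=\alpha\mathcal{K}+\beta,
\end{equation}
and $\alpha$, $\nabla_X\alpha$, $\nabla_X^2\alpha$ are continuous on $SM$. Along each orbit, $\alpha$ is the only bounded solution of \eqref{eq:ode}.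
\end{proposition}

\begin{proof}
Let $\xi\in T_vSM$, let $u(s)$ be a smooth curve in $FM$ whose velocity at $s=0$ is a lift of $\xi$ to $\mathcal{H}$, and let $f(s,t)=\Phi_t(u(s))$. Then $\nabla_tf=0$, so $\nabla_t\nabla_sf=\Omega(X,d\phi_t\xi)f$ at $s=0$. Since $d\Phi_t$ preserves $\mathcal{H}$, we have $\nabla_sf|_{s=0}=-A(d\phi_t\xi)f(0,t)$ for all $t$. The left side is smooth in $t$ and $f(0,t)$ is a parallel frame along the orbit. In this frame, $t\mapsto A(d\phi_t\xi)$ is therefore smooth and
\[
\tfrac{d}{dt}A(d\phi_t\xi)=-\Omega(X,d\phi_t\xi).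
\]
Take $\xi_H\perp v$, so that $J$ is a normal Jacobi field. By \eqref{eq:Omega}, $\Omega(X,d\phi_t\xi)=\beta(J)$, and the identity reads
\begin{equation}\label{eq:invariance}
\tfrac{d}{dt}\big[B(J)+\alpha(J')\big]=-\beta(J).
\end{equation}
In the parallel frame, the linear map $M_t:(J(0),J'(0))\mapsto(J(t),J'(t))$ is invertible and smooth in $t$, and the composition of $M_t$ with the map $(w,w')\mapsto B(w)+\alpha(w')$ at $\phi_tv$ is smooth in $t$. Composing with $M_t^{-1}$ shows that $B$ and $\alpha$ are smooth along the orbit. Expanding \eqref{eq:invariance} with $J''=\mathcal{K}J$ gives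
\[
(\nabla_XB+\alpha\mathcal{K}+\beta)(J)+(\nabla_X\alpha+B)(J')=0,
\]
and at a given time $J$ and $J'$ take arbitrary values. This proves the equations, and continuity follows from that of $\alpha$ and $B$.

The tensor $\alpha$ is bounded because $SM$ is compact. If $\gamma$ is the difference of two bounded solutions along an orbit, then $\gamma''=\gamma\mathcal{K}$ and $(|\gamma|^2)''=2|\gamma'|^2+2\langle\gamma,\gamma\mathcal{K}\rangle\ge0$. A bounded convex function on $\mathbb{R}$ is constant, so $\langle\gamma,\gamma\mathcal{K}\rangle=0$, and $\gamma=0$ because $\mathcal{K}$ is positive definite.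
\end{proof}

The forcing term has one algebraic symmetry that will be decisive. Since $\beta_{ijk}=\langle R(v,e_i)e_j,e_k\rangle=-\langle R(e_j,e_k)e_i,v\rangle$, the first Bianchi identity gives
\begin{equation}\label{eq:bianchi}
\beta_{ijk}+\beta_{jki}+\beta_{kij}=0 .
\end{equation}

\begin{example}[real hyperbolic manifolds]\label{ex:real}
If $K=-1$, then $R(v,w)z=-\langle w,z\rangle v$ for $w,z\in\mathcal{N}_v$, so $\beta=0$. The only bounded solution of \eqref{eq:ode} is $\alpha=0$, hence $B=0$ and $A=0$. Thus $\mathcal{H}$ is the horizontal distribution of $\nabla$; in particular it is smooth.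
\end{example}

\begin{example}[complex hyperbolic surfaces]\label{ex:complex}
Let $n=4$ and let $M$ be K\"ahler, with parallel complex structure $I$ and constant holomorphic sectional curvature $-1$:
\[
R(Y,Z)W=-\tfrac14\big[\langle Z,W\rangle Y-\langle Y,W\rangle Z+\langle IZ,W\rangle IY-\langle IY,W\rangle IZ-2\langle IY,Z\rangle IW\big].
\]
Then $K(Y,Z)=-\frac14(1+3\langle IY,Z\rangle^2)$, so the metric is $\frac14$-pinched. Since $R$ is parallel, $\mathcal{K}$ and $\beta$ are parallel along orbits, and the bounded solution of \eqref{eq:ode} is $\alpha=-\beta\mathcal{K}^{-1}$. Take $e_1=Iv$, a unit vector $e_2\perp v,Iv$, and $e_3=Ie_2$. The formula gives that the $e_i$ are eigenvectors of $\mathcal{K}$ with eigenvalues $1,\frac14,\frac14$, that $R(v,e_i)e_i$ is a multiple of $v$, so that $\beta_{iik}=0$, and that $R(v,e_1)e_2=\frac12e_3$, $R(v,e_2)e_3=-\frac14e_1$, $R(v,e_3)e_1=-\frac14e_2$. Therefore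
\[
(\beta_{123},\beta_{231},\beta_{312})=(\tfrac12,-\tfrac14,-\tfrac14),\qquad(\alpha_{123},\alpha_{231},\alpha_{312})=(-\tfrac12,1,1).
\]
The cyclic sum vanishes for $\beta$, as it must, but equals $\frac32$ for $\alpha$: the symmetry \eqref{eq:bianchi} does not pass to $\alpha$ when $\mathcal{K}$ is not a multiple of the identity.
\end{example}

\section{What integrability means on the spheres}\label{sec:spheres}

\subsection{Parallel frames}
Call a $C^1$ oriented orthonormal frame $(f_a)$ of $\mathcal{N}$ over an open subset of $SM$ \emph{$\mathcal{H}$-parallel} if $\nabla_\xi f_a=-A(\xi)f_a$ for all $\xi$.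

\begin{lemma}\label{lem:flat}
Suppose that $\mathcal{H}$ is integrable.
\begin{enumerate}
\item[(a)] Every point of $SM$ has a neighborhood that carries an $\mathcal{H}$-parallel frame.
\item[(b)] Two $\mathcal{H}$-parallel frames over a connected open set differ by a constant element of $\mathrm{SO}(m)$.
\item[(c)] If $N$ is a connected, simply connected manifold and $\iota:N\to SM$ is smooth, then $\iota^*\mathcal{N}$ has a global $C^1$ frame that is locally the pullback of an $\mathcal{H}$-parallel frame.
\end{enumerate}
\end{lemma}

\begin{proof}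
(a) Let $\Lambda$ be a $C^1$ submanifold tangent to $\mathcal{H}$. Since $d\pi$ maps $\mathcal{H}$ isomorphically onto $TSM$, the inverse function theorem shows that $\pi|_\Lambda$ has local $C^1$ inverses. These are sections of $\pi$ tangent to $\mathcal{H}$, that is, $\mathcal{H}$-parallel frames.

(b) The derivative of $\langle f'_a,f_b\rangle$ along $\xi$ is $-\langle A(\xi)f_a',f_b\rangle-\langle f_a',A(\xi)f_b\rangle=0$.

(c) Over a connected open set $U$ that carries an $\mathcal{H}$-parallel frame, the translates of this frame by constant elements of $\mathrm{SO}(m)$ are $\mathcal{H}$-parallel, their images partition $\pi^{-1}(U)$, and by (b) there are no others. Give $FM$ the topology generated by the images of $\mathcal{H}$-parallel frames. Then $\pi$ becomes a covering map, and $\iota$ lifts to this covering because $N$ is simply connected. The lift is the required frame.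
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
If $\mathcal{H}$ is integrable, part (c) applies to the sphere $S_xM\cong S^{n-1}$, which is simply connected because $n\ge3$, and gives a global frame of its tangent bundle. By the theorem of Bott--Milnor and Kervaire, $S^m$ is parallelizable only for $m\in\{1,3,7\}$ among $m\ge1$. Hence $n\in\{4,8\}$.
\end{proof}

\subsection{The integral identity}
In the remaining dimensions we need a quantitative consequence of flatness. For $\gamma\in\mathcal{T}$ define the trace and a quadratic form by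
\[
\tau(\gamma)=\sum_i\gamma(e_i)e_i,\quad\text{i.e. }\ \tau(\gamma)_k=\sum_i\gamma_{iik},\qquad q(\gamma)=|\tau(\gamma)|^2+\sum_{ijk}\gamma_{ijk}\gamma_{jki},
\]
and write $\tau=\tau(\alpha)$. The form $q$ arises as follows. If $\alpha$ were $C^1$ on a sphere $S_xM$, the connection $\nabla+\alpha$ would have curvature $F=\Omega+d^\nabla\alpha+[\alpha,\alpha]$, and taking the full trace would give $\sum_{ij}\langle F(e_i,e_j)e_j,e_i\rangle=m(m-1)+2\operatorname{div}\tau-q(\alpha)$. For a flat connection, integration over the sphere removes the only term that contains derivatives of $\alpha$. Since $\alpha$ is merely continuous, we carry out this computation with the parallel frames instead, which have one derivative more.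

\begin{lemma}\label{lem:vectorfield}
For every $C^1$ vector field $f$ on a closed Riemannian manifold $S$,
\[
\int_S\big[\mathrm{Ric}(f,f)+\operatorname{tr}\big((\nabla f)^2\big)-(\operatorname{div}f)^2\big]=0 .
\]
\end{lemma}

\begin{proof}
Let $f$ be smooth. Commuting two covariant derivatives,
\[
\operatorname{div}(\nabla_ff)=\operatorname{tr}\big((\nabla f)^2\big)+f(\operatorname{div}f)+\mathrm{Ric}(f,f),\qquad \operatorname{div}\big((\operatorname{div}f)f\big)=f(\operatorname{div}f)+(\operatorname{div}f)^2 .
\]
The integrand is the difference of the two divergences, so its integral vanishes. The integrand contains only first derivatives of $f$, and smooth fields are dense in the $C^1$ topology, so the identity holds for $C^1$ fields.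
\end{proof}

Let $\mu$ be the Liouville measure on $SM$, normalized to total mass one. It is invariant under $\phi_t$ and is, up to a constant, the Riemannian volume of $M$ times the round measure on the fibers $S_xM$.

\begin{proposition}\label{prop:identity}
If $\mathcal{H}$ is integrable, then $\int_{S_xM}q(\alpha)=m(m-1)\operatorname{vol}(S_xM)$ for every $x\in M$. Hence
\begin{equation}\label{eq:identity}
\int_{SM}q(\alpha)\,d\mu=m(m-1).
\end{equation}
\end{proposition}

\begin{proof}
Lemma~\ref{lem:flat}(c) gives global $C^1$ orthonormal vector fields $f_1,\dots,f_m$ on $S_xM$ with $\nabla_wf_a=-\alpha(w)f_a$. Compute components in the basis $e_i=f_i$. Since $\alpha(e_i)$ is skew,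
\[
\operatorname{div}f_a=-\sum_i\langle\alpha(e_i)f_a,e_i\rangle=\langle f_a,\tau\rangle,\qquad\text{so}\quad\sum_a(\operatorname{div}f_a)^2=|\tau|^2 .
\]
Next, $\langle\nabla_{e_i}f_a,e_j\rangle=-\alpha_{iaj}$, so
\[
\sum_a\operatorname{tr}\big((\nabla f_a)^2\big)=\sum_{aij}\alpha_{iaj}\alpha_{jai}=-\sum_{ija}\alpha_{ija}\alpha_{jai}.
\]
Finally $\mathrm{Ric}(f_a,f_a)=m-1$ on the unit sphere $S^m$. Summing Lemma~\ref{lem:vectorfield} over $a$ gives $\int_{S_xM}[m(m-1)-q(\alpha)]=0$. Integrating over $x$ gives \eqref{eq:identity}.
\end{proof}

\subsection{The sign of $q$}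
To contradict \eqref{eq:identity} we must bound $q(\alpha)$ from above, so we need to know on which tensors $q$ is positive. Define operators on $\mathcal{T}$ by
\[
(P\gamma)_{ijk}=\tfrac13(\gamma_{ijk}+\gamma_{jki}+\gamma_{kij}),\qquad (T\gamma)_{ijk}=\tfrac1{m-1}\big(\delta_{ij}\tau(\gamma)_k-\delta_{ik}\tau(\gamma)_j\big),
\]
with $\delta_{ij}$ the Kronecker symbol.

\begin{lemma}\label{lem:PT}
$P$ and $T$ are orthogonal projections of $\mathcal{T}$ with $TP=PT=0$, the image of $P$ consists of the totally skew tensors, and $\langle T\gamma,\gamma'\rangle=\frac2{m-1}\langle\tau(\gamma),\tau(\gamma')\rangle$. With $\gamma_0=\gamma-P\gamma-T\gamma$,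
\begin{equation}\label{eq:qsign}
q(\gamma)=|P\gamma|^2+\tfrac{m-2}2|T\gamma|^2-\tfrac12|\gamma_0|^2 .
\end{equation}
Both operators commute with $\nabla_X$, and $P\beta=0$.
\end{lemma}

\begin{proof}
Let $\Theta$ be the cyclic shift $(\Theta\gamma)_{ijk}=\gamma_{jki}$ on all $3$-tensors. It is an isometry with $\Theta^3=1$, so $\frac13(1+\Theta+\Theta^2)$ is the orthogonal projection onto cyclically invariant tensors. For $\gamma\in\mathcal{T}$ we have $3(P\gamma)_{ikj}=\gamma_{ikj}+\gamma_{kji}+\gamma_{jik}=-\gamma_{ijk}-\gamma_{kij}-\gamma_{jki}$, so $P\gamma$ lies in $\mathcal{T}$ and is totally skew; totally skew tensors are fixed by $P$. For $T$, contracting with $\gamma'$ gives $\frac1{m-1}(\sum_{ik}\tau(\gamma)_k\gamma'_{iik}-\sum_{ij}\tau(\gamma)_j\gamma'_{iji})=\frac2{m-1}\langle\tau(\gamma),\tau(\gamma')\rangle$, so $T$ is symmetric; and $\tau(T\gamma)_k=\frac1{m-1}(m-1)\tau(\gamma)_k$, so $T^2=T$. A totally skew tensor has zero trace, so $TP=0$, and $PT=0$ by symmetry.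

Since $\langle\gamma,\Theta^2\gamma\rangle=\langle\gamma,\Theta^{-1}\gamma\rangle=\langle\gamma,\Theta\gamma\rangle$, we have $3|P\gamma|^2=|\gamma|^2+2\langle\gamma,\Theta\gamma\rangle$. Also $|\tau(\gamma)|^2=\frac{m-1}2|T\gamma|^2$. Hence $q(\gamma)=\frac{m-1}2|T\gamma|^2+\frac32|P\gamma|^2-\frac12|\gamma|^2$, which is \eqref{eq:qsign}. In a parallel orthonormal frame along an orbit, $P$ and $T$ are given by constant matrices and $\nabla_X$ is $\frac d{dt}$, so they commute. Finally, $P\beta=0$ is \eqref{eq:bianchi}.
\end{proof}

\begin{example}[the quaternionic frame]\label{ex:quaternion}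
Let $S^3$ be the unit sphere of the quaternions, with imaginary units $\mathbf{i}_1,\mathbf{i}_2,\mathbf{i}_3$, and put $f_a(v)=v\,\mathbf{i}_a$. The Euclidean derivative of $f_a$ along $f_b$ is $v\,\mathbf{i}_b\mathbf{i}_a$, so $\nabla_{f_b}f_a=\sum_c\epsilon_{bac}f_c$. The flat connection for which this frame is parallel is $\nabla+\gamma$ with $\gamma_{ijk}=-\epsilon_{ijk}$. It is totally skew, and $q(\gamma)=|\gamma|^2=6=m(m-1)$, in agreement with Proposition~\ref{prop:identity}. By contrast, $q(\alpha)=0$ in Example~\ref{ex:real}. In Example~\ref{ex:complex}, $\tau=0$ and $q(\alpha)=2(-\frac12+1-\frac12)=0$; so in both cases $\mathcal{H}$ is not integrable.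
\end{example}

\section{Multipliers}\label{sec:multiplier}

\subsection{The energy inequality}
Equation \eqref{eq:ode} determines $\alpha$ at a point only through the curvature along the whole geodesic. Averaging over $SM$ converts it into inequalities between pointwise expressions.

\begin{lemma}\label{lem:multiplier}
Let $L=a+bP+cT$ with constants $a,b,c\ge0$. Then $\int_{SM}\langle L\alpha,\alpha\mathcal{K}+\beta\rangle\,d\mu\le0$. If $\mathcal{H}$ is integrable, then
\begin{equation}\label{eq:master}
m(m-1)\le\int_{SM}\mathcal{Q}_L\,d\mu,\qquad \mathcal{Q}_L=q(\alpha)-\langle L\alpha,\alpha\mathcal{K}+\beta\rangle .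
\end{equation}
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:ode} and Lemma~\ref{lem:PT}, the function $h=\langle L\alpha,\nabla_X\alpha\rangle$ is continuous and has the continuous derivative
\[
Xh=\langle L\nabla_X\alpha,\nabla_X\alpha\rangle+\langle L\alpha,\alpha\mathcal{K}+\beta\rangle
\]
along the flow. Integrating $h\circ\phi_1-h=\int_0^1(Xh)\circ\phi_t\,dt$ against the invariant measure $\mu$ gives $\int Xh\,d\mu=0$. The first term of $Xh$ is nonnegative, which proves the first claim; the second follows from \eqref{eq:identity}.
\end{proof}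

A pointwise bound $\mathcal{Q}_L\le\Lambda$ with a constant $\Lambda<m(m-1)$ therefore excludes integrability. At each $v$, $\mathcal{Q}_L$ is a polynomial of degree two in $\alpha(v)$ with coefficients given by the curvature at $p(v)$, and we bound it over all values of $\alpha(v)\in\mathcal{T}_v$.

The role of the Bianchi identity is visible in the simplest situation. Suppose that $\alpha$ is totally skew at every point, as the flat model of Example~\ref{ex:quaternion} is. Then $\langle\alpha,\beta\rangle=\langle P\alpha,\beta\rangle=\langle\alpha,P\beta\rangle=0$, and the lemma with $L=1$ gives $\int\langle\alpha,\alpha\mathcal{K}\rangle\,d\mu\le0$. So $\alpha=0$, which contradicts \eqref{eq:identity}. No pinching is needed here. In general $\alpha$ has other components, they pair with $\beta$, and we must bound $\beta$.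

\subsection{Bounds on the forcing term}
Multiplying $g$ by a constant changes $\Phi_t$ by a constant change of time, after rescaling the frames, and does not change $\mathcal{H}$. So for a $\delta$-pinched metric we assume $-1\le K\le-\delta$. Fix $v$ and an orthonormal basis $(e_i)$ of $\mathcal{N}_v$ of eigenvectors of $\mathcal{K}$, with eigenvalues $\kappa_i\in[\delta,1]$; then $(\gamma\mathcal{K})_{ijk}=\kappa_i\gamma_{ijk}$. The components of $\beta$ with a repeated index are recorded by the vectors $b_i=\beta(e_i)e_i$, with components $b_i^k=\beta_{iik}=-\beta_{iki}$ and $b_i^i=0$. Those with distinct indices are recorded, for $i<j<k$, by $\vec\beta_{ijk}=(\beta_{ijk},\beta_{jki},\beta_{kij})\in\mathbb{R}^3$, whose entries sum to zero. Each recorded number occurs twice among the components, up to sign, so $|\beta|^2=2\sum_i|b_i|^2+2\sum_{i<j<k}|\vec\beta_{ijk}|^2$.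

\begin{lemma}\label{lem:beta}
If $-1\le K\le-\delta$, then
\begin{align}
|b_i|^2&\le(\kappa_i-\delta)(1-\kappa_i)\quad\text{for each } i,\label{eq:bi}\\
\sum_i|b_i|^2+\tfrac32\sum_{i<j<k}|\vec\beta_{ijk}|^2&\le\tfrac14(1-\delta)^2\,m(m-1).\label{eq:triples}
\end{align}
\end{lemma}

\begin{proof}
For a unit vector $w\in T_xM$, the operator $\mathcal{O}_w=-R(\,\cdot\,,w)w$ on $w^\perp$ is symmetric with $\langle\mathcal{O}_wz,z\rangle=-K(z,w)$ for unit $z$, so its spectrum lies in $[\delta,1]$.

For $w=e_i$ we have $\mathcal{O}_wv=\kappa_iv-b_i$ with $b_i\perp v$. The operator $(\mathcal{O}_w-\delta)(1-\mathcal{O}_w)$ is nonnegative. Evaluating it on $v$ gives $-(\kappa_i^2+|b_i|^2)+(1+\delta)\kappa_i-\delta\ge0$, which is \eqref{eq:bi}.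

Fix $k$ and let $w$ be a unit vector in $\mathcal{N}_v\cap e_k^\perp$. Then $v$ and $e_k$ are orthonormal vectors in $w^\perp$, so
\[
|\langle R(v,w)w,e_k\rangle|=\big|\big\langle\big(\mathcal{O}_w-\tfrac{1+\delta}2\big)v,e_k\big\rangle\big|\le\tfrac{1-\delta}2 .
\]
The quadratic form $w\mapsto\langle R(v,w)w,e_k\rangle$ on the $(m-1)$-dimensional space $\mathcal{N}_v\cap e_k^\perp$ has the symmetric matrix $S_k(i,j)=\frac12(\beta_{ijk}+\beta_{jik})$, $i,j\ne k$. Its eigenvalues have absolute value at most $\frac{1-\delta}2$, so the sum of the squares of its entries is at most $\frac14(1-\delta)^2(m-1)$. Sum over $k$. The diagonal entries $S_k(i,i)=b_i^k$ contribute $\sum_i|b_i|^2$. A triple $i<j<k$ with $\vec\beta_{ijk}=(\beta_1,\beta_2,\beta_3)$ gives the entries $S_k(i,j)=\frac12(\beta_1-\beta_2)$, $S_i(j,k)=\frac12(\beta_2-\beta_3)$, $S_j(k,i)=\frac12(\beta_3-\beta_1)$, each twice by symmetry. Their contribution is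
\[
\tfrac12\big[(\beta_1-\beta_2)^2+(\beta_2-\beta_3)^2+(\beta_3-\beta_1)^2\big]=\tfrac12\big[3|\vec\beta_{ijk}|^2-(\beta_1+\beta_2+\beta_3)^2\big]=\tfrac32|\vec\beta_{ijk}|^2.\qedhere
\]
\end{proof}

In Example~\ref{ex:complex}, $S_3(1,2)=\frac38=\frac{1-\delta}2$, so the eigenvalue bound in the proof is attained.

\subsection{A scalar multiplier in dimension four}
Let $m=3$ and $L=2/\delta$. By \eqref{eq:qsign}, $q(\alpha)\le|\alpha|^2$, and $\langle\alpha,\alpha\mathcal{K}\rangle=\sum\kappa_i\alpha_{ijk}^2\ge\delta|\alpha|^2$. By \eqref{eq:triples}, $|\beta|^2\le\frac12(1-\delta)^2\cdot6$. Hence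
\[
\mathcal{Q}_L\le-|\alpha|^2+\tfrac2\delta|\alpha||\beta|\le\frac{|\beta|^2}{\delta^2}\le\frac{(1-\delta)^2}{2\delta^2}\cdot6 .
\]
The right side is less than $6$ exactly when $1-\delta<\sqrt2\,\delta$. This proves Theorem~\ref{thm:main} for $n=4$ and $\delta>\sqrt2-1$, and it has the shape of the general proof: make the quadratic part of $\mathcal{Q}_L$ negative definite, complete the square, and bound the remainder by Lemma~\ref{lem:beta}. At $\delta=\frac14$ the bound is $\frac92\cdot6$, far too weak. The argument wastes three things: the negative term in \eqref{eq:qsign}, the identity $P\beta=0$, and the link \eqref{eq:bi} between $b_i$ and $\kappa_i$.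

\subsection{The weighted multiplier}
A large weight in $L$ improves the quadratic part of $\mathcal{Q}_L$ but increases the term $\langle L\alpha,\beta\rangle$. So one keeps the overall weight small and adds weight only where $q$ is positive; on the totally skew part the added weight does not affect the pairing with $\beta$ at all. From now on
\[
L=3+3P+2(m-1)T,\qquad\mathcal{Q}=\mathcal{Q}_L .
\]
Then $\langle L\gamma,\gamma\rangle=6|P\gamma|^2+(2m+1)|T\gamma|^2+3|\gamma_0|^2$. If $\mathcal{K}$ were a multiple $\kappa\ge\frac14$ of the identity, the quadratic part of $\mathcal{Q}$ would satisfy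
\[
q(\gamma)-\kappa\langle L\gamma,\gamma\rangle\le-\tfrac12|P\gamma|^2-\tfrac54|T\gamma|^2-\tfrac54|\gamma_0|^2 .
\]
The price of the weights is that $L$ does not commute with $\gamma\mapsto\gamma\mathcal{K}$ in general, so $\langle L\gamma,\gamma\mathcal{K}\rangle$ cannot simply be bounded below by $\delta\langle L\gamma,\gamma\rangle$. This is the mixing seen in Example~\ref{ex:complex}, and controlling it is the task of the next section.

\section{The pointwise estimate}\label{sec:pointwise}

A $\delta$-pinched metric is $\delta'$-pinched for $\delta'\le\delta$. In this section $-1\le K\le-\delta$ with $\frac3{13}\le\delta\le\frac14$, and we keep the eigenbasis $(e_i)$ of $\mathcal{K}$.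

\subsection{Splitting by index pattern}
The projections $P$ and $T$ are not compatible with $\mathcal{K}$, but the coarser splitting of the components into those with a repeated index and those with distinct indices is compatible with all three operators. Put $y_i^k=\alpha_{iik}=-\alpha_{iki}$ and $Y^k=\sum_{i\ne k}y_i^k=\tau_k$. For a triple $i<j<k$ put
\[
a=(a_1,a_2,a_3)=(\alpha_{ijk},\alpha_{jki},\alpha_{kij}),\qquad\bar a=\tfrac13(a_1+a_2+a_3),\qquad(\lambda_1,\lambda_2,\lambda_3)=(\kappa_i,\kappa_j,\kappa_k).
\]

\begin{lemma}\label{lem:split}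
$\mathcal{Q}=\sum_kG_k+2\sum_{i<j<k}F_{ijk}$, where, with the upper index $k$ omitted from $y_i^k,b_i^k,Y^k$,
\begin{align*}
G_k&=Y^2-\sum_{i\ne k}y_i^2-6\sum_{i\ne k}(\kappa_iy_i^2+y_ib_i)-4Y\sum_{i\ne k}(\kappa_iy_i+b_i),\\
F_{ijk}&=a_1a_2+a_2a_3+a_3a_1-3\sum_{l=1}^3\lambda_l\,a_l(a_l+\bar a)-3\langle\vec\beta_{ijk},a\rangle .
\end{align*}
\end{lemma}

\begin{proof}
We go through the terms of $\mathcal{Q}$, writing $\gamma=\alpha\mathcal{K}+\beta$.

\emph{The form $q(\alpha)$.} We have $|\tau|^2=\sum_k(Y^k)^2$. In $\sum\alpha_{ijk}\alpha_{jki}$, the terms with $i=j$ are $\alpha_{iik}\alpha_{iki}=-(y_i^k)^2$; those with $j=k$ or $k=i$ contain a factor $\alpha_{ijj}$ or $\alpha_{jii}$, which is zero. For a triple, the orders $(ijk),(jki),(kij)$ give $a_1a_2$, $a_2a_3$, $a_3a_1$, and the orders $(ikj),(kji),(jik)$ give $a_1a_3$, $a_3a_2$, $a_2a_1$.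

\emph{The term $3\langle\alpha,\gamma\rangle$.} The patterns $(iik)$ and $(iki)$ each give $3(\kappa_i(y_i^k)^2+y_i^kb_i^k)$. The six orders of a triple give $2\cdot3\big(\sum_l\lambda_la_l^2+\langle\vec\beta_{ijk},a\rangle\big)$.

\emph{The term $3\langle P\alpha,\gamma\rangle$.} The tensor $P\alpha$ has only components with distinct indices, equal to $\bar a$ on the three cyclic orders of a triple and to $-\bar a$ on the others. The triple gives $2\cdot3\,\bar a\sum_l\lambda_la_l$, because the entries of $\vec\beta_{ijk}$ sum to zero.

\emph{The term $2(m-1)\langle T\alpha,\gamma\rangle$.} By Lemma~\ref{lem:PT} it equals $4\langle\tau,\tau(\gamma)\rangle=4\sum_kY^k\sum_{i\ne k}(\kappa_iy_i^k+b_i^k)$.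
\end{proof}

\subsection{Distinct indices}
\begin{lemma}\label{lem:distinct}
$\displaystyle 2\sum_{i<j<k}F_{ijk}\le\frac{3(1-\delta)^2}{2+12\delta}\,m(m-1)$. For $\delta=\frac14$ the right side is $\frac{27}{80}\,m(m-1)$.
\end{lemma}

\begin{proof}
Fix a triple and write $a_l=\bar a+z_l$ with $z_1+z_2+z_3=0$. Then $|a|^2=3\bar a^2+|z|^2$, and
\[
a_1a_2+a_2a_3+a_3a_1=\tfrac12(9\bar a^2-|a|^2)=3\bar a^2-\tfrac12|z|^2,\qquad\sum_la_l(a_l+\bar a)=6\bar a^2+|z|^2,
\]
while $\langle\vec\beta_{ijk},a\rangle=\langle\vec\beta_{ijk},z\rangle$. The individual terms $a_l(a_l+\bar a)$ may be negative, and then a large $\lambda_l$ is harmful; this is where the mixing enters. We have $a_l(a_l+\bar a)=(a_l+\frac12\bar a)^2-\frac14\bar a^2\ge-\frac14\bar a^2$, and the term is negative only if $a_l$ lies strictly between $0$ and $-\bar a$, in which case $a_l\bar a<0$. Since $\sum_la_l\bar a=3\bar a^2\ge0$, at most two terms are negative. With $0\le\lambda_l-\delta\le1-\delta$,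
\[
\sum_l\lambda_la_l(a_l+\bar a)=\delta\,(6\bar a^2+|z|^2)+\sum_l(\lambda_l-\delta)\,a_l(a_l+\bar a)\ge\delta\,(6\bar a^2+|z|^2)-\tfrac{1-\delta}2\,\bar a^2 .
\]
Therefore
\[
F_{ijk}\le\big(\tfrac92-\tfrac{39}2\delta\big)\bar a^2-\big(\tfrac12+3\delta\big)|z|^2+3|\vec\beta_{ijk}||z| .
\]
The coefficient of $\bar a^2$ is nonpositive because $\delta\ge\frac3{13}$, and maximizing over $|z|$ gives $F_{ijk}\le\frac9{2+12\delta}|\vec\beta_{ijk}|^2$. By \eqref{eq:triples}, $\sum|\vec\beta_{ijk}|^2\le\frac16(1-\delta)^2m(m-1)$.
\end{proof}

The Bianchi identity is used in the absence of a term linear in $\bar a$: the coefficient of $\bar a^2$ is only $-\frac38$ at $\delta=\frac14$, and a linear term would be expensive to absorb.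

\subsection{Repeated indices}
In $G_k$ the $m-1$ numbers $y_i$ are coupled through their sum $Y$. We want a bound in which each $b_i$ is weighted by a function of $\kappa_i$ alone, so that \eqref{eq:bi} applies. To obtain it we write $G_k$ as a sum of $m-1$ expressions, the $i$-th depending on $y_i$ and $Y$, and maximize each as if $y_i$ and $Y$ were independent. This forgets the constraint $Y=\sum y_i$, and we first use the constraint to create a negative multiple of $Y^2$: for any $\nu>0$,
\[
Y^2=(1+\nu)\sum_{i\ne k}Yy_i-\sum_{i\ne k}\frac\nu{m-1}Y^2 .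
\]
For $\kappa\in[\frac3{13},1]$ put $c=4\kappa-1\in[-\frac1{13},3]$ and $r=5+3c=2+12\kappa>0$, and define
\[
\psi_3(\kappa)=\frac{2(r+11)^2}{r\,(6+10c-c^2)}+\frac{18}r,\qquad\psi_7(\kappa)=\frac{6(r+8)^2}{r\,(2+9c-3c^2)}+\frac{18}r .
\]
The quadratics $6+10c-c^2$ and $2+9c-3c^2$ are concave and positive at $c=-\frac1{13}$ and $c=3$, hence positive in between. So $\psi_3$ and $\psi_7$ are positive and continuous on $[\frac3{13},1]$.

\begin{lemma}\label{lem:repeated}
For $m\in\{3,7\}$, $\ \displaystyle\sum_kG_k\le\sum_i\psi_m(\kappa_i)(\kappa_i-\delta)(1-\kappa_i)$.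
\end{lemma}

\begin{proof}
Substituting the identity for $Y^2$, we get $G_k=\sum_{i\ne k}g_i$ with
\[
g_i=-\tfrac r2\,y_i^2+\big[(\nu-c)Y-6b_i\big]y_i-4Yb_i-\tfrac\nu{m-1}Y^2,
\]
where $c$ and $r$ are evaluated at $\kappa_i$ and we used $1+6\kappa_i=\frac r2$, $1+\nu-4\kappa_i=\nu-c$. Maximizing over $y_i\in\mathbb{R}$,
\[
g_i\le\frac{[(\nu-c)Y-6b_i]^2}{2r}-4Yb_i-\frac\nu{m-1}Y^2=-\Delta\,Y^2-\frac{20+6\nu+6c}r\,b_iY+\frac{18}r\,b_i^2,
\]
where $\Delta=\frac\nu{m-1}-\frac{(\nu-c)^2}{2r}$ and $20+6\nu+6c=6(\nu-c)+4r$. If $\Delta>0$, maximizing over $Y\in\mathbb{R}$ gives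
\[
g_i\le\Big[\frac{(10+3\nu+3c)^2}{r^2\Delta}+\frac{18}r\Big](b_i^k)^2 .
\]
For $m=3$ take $\nu=2$: then $\Delta=\frac{2r-(2-c)^2}{2r}=\frac{6+10c-c^2}{2r}>0$ and $16+3c=r+11$, so the bracket is $\psi_3(\kappa_i)$. For $m=7$ take $\nu=1$: then $\Delta=\frac{r-3(1-c)^2}{6r}=\frac{2+9c-3c^2}{6r}>0$ and $13+3c=r+8$, so the bracket is $\psi_7(\kappa_i)$. Summing over $k$ and $i\ne k$ gives $\sum_kG_k\le\sum_i\psi_m(\kappa_i)|b_i|^2$, and \eqref{eq:bi} concludes.
\end{proof}

With $\nu=0$ one would have $\Delta\le0$ and no bound. The fine estimate \eqref{eq:bi} is also needed: $\psi_7(\frac14)=105$, and its product with the uniform bound $|b_i|^2\le\frac9{64}$ for $\delta=\frac14$ exceeds $14$, whereas the sum of seven terms must stay below $42$.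

\begin{lemma}\label{lem:numbers}
For $\kappa\in[\frac14,1]$, $\ \psi_3(\kappa)(\kappa-\frac14)(1-\kappa)<\frac{20.1}{16}$ and $\psi_7(\kappa)(\kappa-\frac14)(1-\kappa)\le\frac{59.4}{16}$.
\end{lemma}

\begin{proof}
Now $c\in[0,3]$, $r\in[5,14]$, and $(\kappa-\frac14)(1-\kappa)=\omega/16$ with $\omega=c(3-c)\in[0,\frac94]$. The inequality $\omega\le\frac3{10}r$ is equivalent to $10c^2-21c+15\ge0$, which holds since the discriminant is $441-600<0$. So $18\,\omega/r\le5.4$.

For $m=3$, the function $(r+11)^2/r=r+22+121/r$ is convex, so on $[5,14]$ it is at most the larger of its endpoint values $\frac{256}5=51.2$ and $\frac{625}{14}<45$. The inequality $\omega\le\frac17(6+10c-c^2)$ is equivalent to $6c^2-11c+6\ge0$, with discriminant $121-144<0$. Hence $\psi_3\omega\le\frac{2\cdot51.2}7+5.4<14.7+5.4=20.1$.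

For $m=7$, the convex function $(r+8)^2/r$ has endpoint values $\frac{169}5=33.8$ and $\frac{484}{14}<35$, so it is less than $35$ on $[5,14]$. Here $2+9c-3c^2=2+3\omega$, and $\omega/(2+3\omega)$ increases in $\omega$, so it is at most $\frac{9/4}{35/4}=\frac9{35}$. Hence $\psi_7\omega\le6\cdot35\cdot\frac9{35}+5.4=59.4$.
\end{proof}

\subsection{Conclusion}
For $m\in\{3,7\}$ and $\delta\in[\frac3{13},\frac14]$ put
\[
\Lambda_m(\delta)=m\max_{\kappa\in[\delta,1]}\psi_m(\kappa)(\kappa-\delta)(1-\kappa)+\frac{3(1-\delta)^2}{2+12\delta}\,m(m-1).
\]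
By Lemmas~\ref{lem:split}, \ref{lem:distinct} and~\ref{lem:repeated}, $\mathcal{Q}\le\Lambda_m(\delta)$ everywhere on $SM$ when $-1\le K\le-\delta$. Since $\mu$ is a probability measure, \eqref{eq:master} shows that $\mathcal{H}$ is not integrable whenever $\Lambda_m(\delta)<m(m-1)$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The metric is $\frac14$-pinched. By Lemma~\ref{lem:numbers},
\[
\Lambda_3(\tfrac14)<3\cdot\tfrac{20.1}{16}+\tfrac{27}{80}\cdot6<3.77+2.025<6,\qquad\Lambda_7(\tfrac14)\le7\cdot\tfrac{59.4}{16}+\tfrac{27}{80}\cdot42<26+14.175<42.\qedhere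
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Substituting $\kappa=\delta+s(1-\delta)$ turns the maximum in $\Lambda_m(\delta)$ into the maximum over $s\in[0,1]$ of a continuous function of $(\delta,s)\in[\frac3{13},\frac14]\times[0,1]$. So $\Lambda_m$ is continuous, and the strict inequalities $\Lambda_3<6$, $\Lambda_7<42$ persist on an interval $(\delta_0,\frac14]$ with $\delta_0<\frac14$. Together with Theorem~\ref{thm:main} this covers all $\delta>\delta_0$ for $n\in\{4,8\}$, and part (i) covers the other dimensions.
\end{proof}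

\begin{proof}[Proof of Corollary~\ref{cor:rigidity}]
If $\mathcal{H}$ is $\mathcal{C}^{1/\sqrt\delta}$ and the frame flow is ergodic, Theorem~\ref{thm:known} applies and Theorem~\ref{thm:main} excludes its second alternative. Conversely, let $K=-1$ after scaling. Then $\mathcal{H}$ is smooth by Example~\ref{ex:real}. The group $G=\mathrm{SO}_0(n,1)$ acts simply transitively on the oriented orthonormal frames of hyperbolic space, so $FM=\Gamma\backslash G$ with $\Gamma$ a cocompact lattice, and the invariant measure is Haar measure. The frame flow of hyperbolic space commutes with isometries, so it is right translation by a one-parameter subgroup, which is closed and noncompact because it translates along a geodesic. The Howe--Moore theorem states that for a connected noncompact simple Lie group with finite center, the matrix coefficients of a unitary representation without nonzero invariant vectors tend to zero at infinity. Apply it to the functions of mean zero in $L^2(\Gamma\backslash G)$: for a flow-invariant function $\varphi$ the coefficient $\langle\varphi\circ\Phi_t,\varphi\rangle=\|\varphi\|^2$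 tends to zero, so $\varphi=0$ and the flow is ergodic.
\end{proof}

\begin{remark}
Compactness of $M$ gives the boundedness of $\alpha$ and the finite invariant measure, negative curvature gives the splitting \eqref{eq:splitting} and the positivity of $\mathcal{K}$, and the pinching enters only through Lemma~\ref{lem:beta} and this section. Continuity of $\mathcal{H}$ suffices throughout. The multiplier $L$ is tuned to $\delta$ near $\frac14$: for $\delta<\frac3{13}$ the coefficient of $\bar a^2$ in the proof of Lemma~\ref{lem:distinct} is positive and the bound there gives nothing.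
\end{remark}

\section{Signature and Euler characteristic in dimension four}\label{sec:four}

We prove Theorem~\ref{thm:more}(iii). Let $n=4$ and let $\mathcal{H}$ be integrable. Each sphere $S_xM$ is parallelized, and the parallelizations form a flat family over $M$. A parallelization of $S^3$ is the clutching function of a bundle of rank four over $S^4$. We perform this construction over all of $M$ and compute the first Pontryagin class of the result in two ways. Cohomology has real coefficients. We use the following facts.
\begin{enumerate}
\item[(F1)] A vector bundle with a flat connection has vanishing real Pontryagin classes (Chern--Weil theory).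
\item[(F2)] For the closed unit disc bundle $DM$ of $TM$, the space $H^4(DM,SM)\cong H^0(M)=\mathbb{R}$ is spanned by the Thom class, which evaluates to $1$ on each oriented fiber disc relative to its boundary and restricts to the Euler class $e(TM)$ on the zero section.
\item[(F3)] $\langle p_1(TM),[M]\rangle=3\sigma(M)$ (signature theorem) and $\langle e(TM),[M]\rangle=\chi(M)$.
\item[(F4)] For an oriented bundle of rank four over $S^4$ there are integers $h,j$ such that the Euler number is $h+j$ and the Pontryagin number is $\pm2(h-j)$ (Milnor, 1956).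
\item[(F5)] A closed negatively curved $4$-manifold has $\chi>0$ (Chern, 1955).
\item[(F6)] A closed Einstein $4$-manifold satisfies $2\chi\ge3|\sigma|$, with equality only if it is Ricci-flat (Hitchin, 1974).
\end{enumerate}

\emph{Step 1: $\mathcal{N}$ is pulled back from a flat bundle over $M$.} Let $\widetilde M$ be the universal cover and $\Gamma=\pi_1(M)$. The manifold $S\widetilde M$ is a bundle with fiber $S^3$ over a simply connected base, hence simply connected, and $SM=\Gamma\backslash S\widetilde M$. Lemma~\ref{lem:flat}(c) gives a global parallel frame $(\tilde f_a)$ over $S\widetilde M$. An element $\gamma\in\Gamma$ carries it to another parallel frame, so by Lemma~\ref{lem:flat}(b) $\gamma_*\tilde f_a(v)=\sum_b\rho(\gamma)_{ba}\tilde f_b(\gamma_*v)$ for a homomorphism $\rho:\Gamma\to\mathrm{SO}(3)$. Let $E=\Gamma\backslash(\widetilde M\times\mathbb{R}^3)$, with $\gamma$ acting by $(\gamma,\rho(\gamma))$; this is a flat bundle of rank three over $M$. The map $(v,w)\mapsto\sum_aw_a\tilde f_a(v)$ is $\Gamma$-equivariant and descends to a continuous family of linear isometries $f_v:E_x\to v^\perp$,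 $v\in S_xM$.

\emph{Step 2: the bundle $W$.} Let $D_-,D_+$ be two copies of $DM$, with projections $p_\pm$ to $M$, and let $\Sigma=D_-\cup_{SM}D_+$ be the double, a bundle over $M$ with fiber $\Sigma_x\cong S^4$. Glue $p_-^*(\mathbb{R}\oplus E)$ to $p_+^*TM$ along $SM$ by the isometries
\[
\mathbb{R}\oplus E_x\to T_xM,\qquad(s,w)\mapsto sv+f_v(w)\qquad(v\in S_xM).
\]
This defines a vector bundle $W\to\Sigma$ of rank four.

\emph{Step 3: $p_1(W)$ is a multiple of the Thom class.} The restriction of $p_1(W)$ to $D_-$ is $p_-^*p_1(E)$, which vanishes by (F1). By the exact sequence of the pair $(\Sigma,D_-)$, the class $p_1(W)$ comes from $H^4(\Sigma,D_-)\cong H^4(D_+,SM)$, the isomorphism being excision. By (F2), $p_1(W)=\ell\,\vartheta$ with $\ell\in\mathbb{R}$, where $\vartheta\in H^4(\Sigma)$ is the image of the Thom class of $D_+$. On the zero section of $D_+$ the bundle $W$ is $TM$, so $p_1(TM)=\ell\,e(TM)$, and (F3) gives $3\sigma(M)=\ell\,\chi(M)$.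

\emph{Step 4: $\ell$ is twice an odd integer.} Orient $\Sigma_x$ so that the disc $D_+\cap\Sigma_x\subset T_xM$ has the orientation of $T_xM$, and orient $W|_{\Sigma_x}$ so that it agrees with $T_xM$ over that disc. Then $\langle\vartheta,[\Sigma_x]\rangle=1$, so $\ell$ is the Pontryagin number of $W|_{\Sigma_x}$. Define a section of $W|_{\Sigma_x}$ as the constant $(1,0)$ over the disc in $D_-$ and as $y\mapsto y\in T_xM$ over the disc in $D_+$. The two definitions agree on $S_xM$, since $(1,0)$ is glued to $v$. The section has a single zero, of index $1$, so the Euler number is $1$. In (F4), $h+j=1$, so $h-j$ is odd and $\ell=2k$ with $k$ odd.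

\emph{Step 5: conclusion.} We have $3\sigma(M)=2k\chi(M)$ with $|k|\ge1$, and $\chi(M)>0$ by (F5), so $3|\sigma(M)|\ge2\chi(M)>0$. A negatively curved Einstein metric is not Ricci-flat, so (F6) gives $3|\sigma(M)|<2\chi(M)$, and $\mathcal{H}$ is not integrable in that case. This completes the proof of Theorem~\ref{thm:more}. \qed

\begin{thebibliography}{9}

\bibitem{Beaufort}
Louis-Brahim Beaufort, \emph{On Kanai's conjecture for frame flows over negatively curved manifolds}, arXiv:2509.09500 (2025).

\end{thebibliography}
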